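\title{Three parts, not two: Ramsey thresholds for linear cliques in randomly perturbed $3$-graphs}

\begin{abstract}
The linear clique $\tilde K_t$ is the $3$-uniform hypergraph obtained from the complete graph $K_t$ by adding one new vertex to each edge. We ask how many random triples must be added to a $3$-uniform hypergraph of constant density so that every $2$-coloring of the edges contains a monochromatic $\tilde K_t$. A conjecture from the work of Aigner-Horev, Hefetz, and Schacht predicts, for even $t\ge 6$, a threshold governed by the asymmetric density of the pair $(\tilde K_t,\tilde K_{t/2})$. We show that the conjecture fails for every even $t\ge6$. For all $t\ge7$ and all seed densities up to $2/9$ we determine the threshold: it is governed by the pair $(\tilde K_t,\tilde K_{\lceil t/3\rceil})$. The reason is that a dense $3$-uniform hypergraph always contains a dense tripartite structure, so the core of the clique can be split into three parts rather than two.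
\end{abstract}

\section{Introduction}

\subsection{Linear cliques in perturbed $3$-graphs}

A \emph{$3$-graph} is a $3$-uniform hypergraph; $v(F)$ and $e(F)$ denote its numbers of vertices and edges, and the \emph{density} of an $n$-vertex $3$-graph $H$ is $e(H)/\binom n3$. For $t\ge2$ the \emph{linear clique} $\tilde K_t$ is built from $t$ \emph{core} vertices: for every pair $\{u,v\}$ of them we add a new \emph{expansion} vertex $w_{uv}$, distinct for distinct pairs, and take the edge $\{u,v,w_{uv}\}$. Thus $\tilde K_t$ has $t+\binom t2$ vertices and $\binom t2$ edges, and two edges share at most one vertex. For example, $\tilde K_2$ is a single edge and $\tilde K_3$ is a triangle of three edges on six vertices.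

Colors are red and blue. We write $\Gamma\to(\tilde K_t,\tilde K_s)$ if every coloring of the edges of $\Gamma$ contains a red $\tilde K_t$ or a blue $\tilde K_s$, and $\Gamma\to(\tilde K_t)_2$ for $\Gamma\to(\tilde K_t,\tilde K_t)$. Let $\mathbb H(n,p)$ be the random $3$-graph on $[n]=\{1,\dots,n\}$ in which every triple is an edge independently with probability $p$. Given a \emph{seed} $H$, a $3$-graph on $[n]$ of density at least a constant $d>0$, we consider its union with an independent sample of $\mathbb H(n,p)$ and ask for which $p$ the property $H\cup\mathbb H(n,p)\to(\tilde K_t)_2$ holds \emph{whp}, that is, with probability tending to $1$ as $n\to\infty$.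

Some seeds need no random edges at all: by Ramsey's theorem, a complete $3$-graph on a linear-sized subset of $[n]$ has constant density and already arrows $(\tilde K_t)_2$. The question is therefore about the worst seed. A function $p_0(n)$ is a threshold if for $p\ge Cp_0$ the property holds whp for \emph{every} sequence of seeds of density at least $d$ (the $1$-statement), while for $p\le cp_0$ it fails whp for \emph{some} such sequence (the $0$-statement).

\subsection{Densities and the conjecture}

For a $3$-graph $F$ with $v(F)>3$ let
\[
d_3(F)=\frac{e(F)-1}{v(F)-3},\qquad m_3(F)=\max\{d_3(F'):F'\subseteq F,\ v(F')>3\},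
\]
and for $3$-graphs $F_1,F_2$ define the asymmetric maximal $3$-density
\[
m_3(F_1,F_2)=\max\left\{\frac{e(F')}{v(F')-3+1/m_3(F_2)}:F'\subseteq F_1,\ e(F')\ge1\right\}.
\]
Both parameters compare orders of magnitude. The expected number of copies of $F'$ in $\mathbb H(n,p)$ has order $n^{v(F')}p^{e(F')}$, and the expected number of edges has order $n^3p$. For $e(F')\ge2$ the first is at least the second exactly when $p\ge n^{-1/d_3(F')}$. So $n^{-1/m_3(F)}$ is the density from which on all subgraphs of $F$ with at least two edges are at least as numerous as edges. In the same way, $p\ge n^{-1/m_3(F_1,F_2)}$ says that $n^{v(F')}p^{e(F')}\ge n^{3-1/m_3(F_2)}$ for every $F'\subseteq F_1$ with an edge. The heuristic behind this is as follows. A coloring without a red $F_1$ must color blue an edge of every copy of $F_1$. If there are $n^{3-1/m_3(F_2)}$ such forced blue edges and they look random, then they have density $n^{-1/m_3(F_2)}$, the density at which copies of $F_2$ become as numerous as edges and can no longer be avoided cheaply.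

For $t>s\ge3$ write $M_{t,s}=m_3(\tilde K_t,\tilde K_s)$. The following $1$-statement is known; we quote it as background and do not use it. For every even $t\ge6$ and every $d>0$ there is $C=C(t,d)$ such that for every sequence $H_n$ of $n$-vertex $3$-graphs of density at least $d$ and every $p\ge Cn^{-1/M_{t,t/2}}$ we have $H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2$ whp. The problem we address comes from Aigner-Horev, Hefetz, and Schacht~\cite{AHS} and asserts that this bound is the threshold.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a constant $d_0\in(0,1)$ such that for every even $t\ge6$ and every $d$ with $0<d\le d_0$ there are $c,C>0$ with the following properties.}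
\begin{enumerate}
\item[(i)] \emph{For every sequence $H_n$ of $n$-vertex $3$-graphs of density at least $d$ and all $p\ge Cn^{-1/M_{t,t/2}}$, we have $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2]\to1$.}
\item[(ii)] \emph{For some sequence $H_n$ of $n$-vertex $3$-graphs of density at least $d$ and all $p\le cn^{-1/M_{t,t/2}}$, we have $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2]\to0$.}
\end{enumerate}

\subsection{Two parts or three}

An asymmetric density enters a symmetric problem through the following way of coloring: give the whole seed one color.

\begin{lemma}\label{lem:parts}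
Let $t>k\ge2$, let $H$ and $R$ be $3$-graphs on $[n]$, and let $[n]=V_1\cup\dots\cup V_k$ be a partition such that no edge of $H$ has two vertices in the same part. If $R\not\to(\tilde K_t,\tilde K_{\lceil t/k\rceil})$, then $H\cup R\not\to(\tilde K_t)_2$.
\end{lemma}

\begin{proof}
Put $s=\lceil t/k\rceil$ and fix a coloring of $R$ with no red $\tilde K_t$ and no blue $\tilde K_s$. Color $H$ blue and keep the colors on $R\setminus H$. Red edges are red edges of $R$, so there is no red $\tilde K_t$. In a blue $\tilde K_t$ some part contains $s$ core vertices. The edges on pairs of these vertices are not in $H$, so they form a blue $\tilde K_s$ in $R$, which does not exist.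
\end{proof}

With $k=2$ this would give the pair $(\tilde K_t,\tilde K_{t/2})$ of the Conjecture, just as a bipartite seed does for graphs and ordinary cliques. But for $k=2$ the hypothesis forces $H$ to be empty, since every triple has two vertices in one part. The smallest useful value is $k=3$, and the densest seed is then the balanced complete $3$-partite $3$-graph. For $n=3j,\,3j+1,\,3j+2$ its density is
\begin{equation}\label{eq:density}
\frac{2j^2}{(3j-1)(3j-2)},\qquad\frac{2j(j+1)}{9j^2-1},\qquad\frac{2(j+1)^2}{(3j+2)(3j+1)},
\end{equation}
respectively, and each of these is at least $2/9$. The next example shows that three parts can also be exploited in the other direction, to build a monochromatic clique.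

\begin{example}\label{ex:six}
Let $t=6$, let $H$ be complete $3$-partite with parts $V_1,V_2,V_3$ of size at least $7$, and suppose that $H$ is colored blue. Suppose that $R$ contains a copy of $\tilde K_6$ inside each part. If none of these three copies is red, each $V_i$ contains a blue edge $\{x_i,y_i,w_i\}$. Take $x_1,y_1,x_2,y_2,x_3,y_3$ as the core. The three pairs $x_iy_i$ are covered by the blue edges of $R$, with expansion vertices $w_i$. The other twelve pairs join two different parts, and each forms an edge of $H$ with any vertex of the third part. Each part must supply four expansion vertices other than $x_i,y_i,w_i$, and it has them. This is a blue $\tilde K_6$ (Figure~\ref{fig:blocks}). The random edges had to supply three blue copies of $\tilde K_2$, and no blue $\tilde K_3$.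
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \x/\y in {0/0,6/0,3/4.2}{
  \draw[gray] (\x,\y) ellipse (1.9 and 1.1);
  \filldraw[fill=gray!25,thick] (\x-0.7,\y-0.3)--(\x+0.7,\y-0.3)--(\x,\y+0.6)--cycle;
  \fill (\x-0.7,\y-0.3) circle (2.6pt);
  \fill (\x+0.7,\y-0.3) circle (2.6pt);
  \filldraw[fill=white] (\x,\y+0.6) circle (2.6pt);
}
\draw[dashed,thick] (0.7,-0.3)--(5.3,-0.3)--(3,3.4)--cycle;
\filldraw[fill=white] (3,3.4) circle (2.6pt);
\node at (-1.3,0.3) {$V_1$};
\node at (7.3,0.3) {$V_2$};
\node at (4.3,4.5) {$V_3$};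
\end{tikzpicture}
\caption{Building $\tilde K_6$ over a complete $3$-partite seed with parts $V_1,V_2,V_3$. Each shaded triangle is a random edge inside one part; the six black points are the core and the white points are expansion vertices. The dashed triangle is one of the twelve seed edges, each covering a pair of core vertices from two parts with a new vertex from the third.}
\label{fig:blocks}
\end{figure}

For a general seed and a general coloring two things change. The majority color class of the seed is only a dense $3$-graph, and the sets in which we must find the three blue blocks depend on the coloring. The first point is harmless, because every edge of a $3$-graph is a triangle of pairs, so the well-covered pairs form a graph with many triangles. The second point is what costs random edges.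

\subsection{Results}

The case $t=6$ already decides the Conjecture, and its proof uses nothing beyond Janson's inequality.

\begin{theorem}\label{thm:six}
For every $d\in(0,1]$ there is $C$ such that for all sequences $H_n$ of $n$-vertex $3$-graphs of density at least $d$ and all $p\ge Cn^{-4/3}$,
\[
\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_6)_2]\to1.
\]
\end{theorem}

\begin{theorem}\label{thm:main}
Let $t\ge7$ and $s=\lceil t/3\rceil$. Then
\begin{equation}\label{eq:formula}
\frac1{M_{t,s}}=1+\frac{2}{t(t-1)}\Big(t-\frac{2s}{s+1}\Big),
\end{equation}
and the following hold.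
\begin{enumerate}
\item[(i)] For every $d\in(0,1]$ there is $C=C(t,d)$ such that for all sequences $H_n$ of $n$-vertex $3$-graphs of density at least $d$ and all $p\ge Cn^{-1/M_{t,s}}$, we have $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2]\to1$.
\item[(ii)] There is $c=c(t)>0$ such that, if $H_n$ is the balanced complete $3$-partite $3$-graph, which has density at least $2/9$, and $p\le cn^{-1/M_{t,s}}$, then $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2]\to0$.
\end{enumerate}
\end{theorem}

So for all $t\ge7$ and $0<d\le2/9$ the threshold is $n^{-1/M_{t,\lceil t/3\rceil}}$, in the sense of clauses (i) and (ii) of the Conjecture, with $d_0=2/9$.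

\begin{corollary}\label{cor:false}
For every even $t\ge6$ and every $d\in(0,1]$, clause (ii) of the Conjecture fails. In particular the Conjecture is false.
\end{corollary}

\begin{proof}
It suffices to find $\sigma>1/M_{t,t/2}$ and $C$ such that $p=Cn^{-\sigma}$ makes $H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2$ hold whp for every sequence of seeds of density at least $d$. Indeed, for any $c>0$ this $p$ is at most $cn^{-1/M_{t,t/2}}$ for large $n$, and the probability tends to $1$, not to $0$.

Let $t=6$. Subgraphs of $\tilde K_3$ with two edges have at least five vertices, and $\tilde K_3$ has three edges and six vertices, so $m_3(\tilde K_3)=\max\{\frac12,\frac23\}=\frac23$. Taking $F'=\tilde K_6$, with $21$ vertices and $15$ edges, gives $M_{6,3}\ge\frac{15}{21-3+3/2}=\frac{10}{13}$. Hence $1/M_{6,3}\le1.3<4/3$, and Theorem~\ref{thm:six} provides $\sigma=4/3$.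

Let $t\ge8$ be even. Then $3\le\lceil t/3\rceil\le(t+2)/3<t/2$. Formula~\eqref{eq:formula} holds for all $t>s\ge3$ (Lemma~\ref{lem:phi}), and its right side is strictly decreasing in $s$. Theorem~\ref{thm:main}(i) provides $\sigma=1/M_{t,\lceil t/3\rceil}$.
\end{proof}

Section~\ref{sec:embed} turns Example~\ref{ex:six} into a deterministic embedding lemma, which reduces both $1$-statements to a property of the random $3$-graph alone. Section~\ref{sec:six} verifies the property for $t=6$; a reader who wants only the disproof can stop there. Section~\ref{sec:dens} computes the densities, Section~\ref{sec:one} proves Theorem~\ref{thm:main}(i) with hypergraph containers, and Section~\ref{sec:zero} proves Theorem~\ref{thm:main}(ii).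

\section{Notation and probabilistic tools}\label{sec:tools}

Put $v_\ell=\ell+\binom\ell2$ and $e_\ell=\binom\ell2$, the numbers of vertices and edges of $\tilde K_\ell$; by convention $\tilde K_1$ is a single vertex. For $\ell\ge3$ core vertices have degree $\ell-1\ge2$ and expansion vertices have degree $1$. A \emph{copy} of $F$ is a subgraph isomorphic to $F$. The subgraph \emph{formed by} a set of edges has as vertices exactly the vertices of these edges. Logarithms are natural. All density computations start from one count. Let $J\subseteq\tilde K_\ell$ have no isolated vertices, $j\ge1$ edges and $k$ core vertices. Each edge brings its own expansion vertex and uses a pair of core vertices, so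
\begin{equation}\label{eq:core}
v(J)=k+j,\qquad 2\le k\le\ell,\qquad j\le\binom k2 .
\end{equation}

Let $R$ be a sample of $\mathbb H(n,p)$ and put $N(F)=n^{v(F)}p^{e(F)}$. The expected number of copies of $F$ in $R$ is at most $N(F)$. For $F$ without isolated vertices and with $e(F)\ge1$, let $\bar\Delta(F)$ be the sum of $\Pr[F_1\cup F_2\subseteq R]$ over all ordered pairs $(F_1,F_2)$ of copies of $F$ in the complete $3$-graph on $[n]$ that share at least one edge; the pairs with $F_1=F_2$ are included.

\begin{lemma}\label{lem:pairs}
There is a constant $A_F$ depending only on $F$ such that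
\[
\bar\Delta(F)\le A_F\sum_J\frac{N(F)^2}{N(J)},
\]
where $J$ ranges over the subgraphs of $F$ without isolated vertices and with $e(J)\ge1$. The part of $\bar\Delta(F)$ that comes from pairs $F_1\ne F_2$ is bounded by the same sum without the term $J=F$.
\end{lemma}

\begin{proof}
Group the pairs by the subgraph of $F_2$ formed by the common edges; it corresponds to some $J$ as in the statement, and $J\neq F$ if $F_1\ne F_2$. For fixed $J$ there are at most $n^{v(F)}$ choices for $F_1$, a bounded number of ways to place the vertices of $J$ inside $V(F_1)$, and at most $n^{v(F)-v(J)}$ ways to place the remaining vertices of $F_2$. The union has $2e(F)-e(J)$ edges, so each pair contributes $p^{2e(F)-e(J)}$.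
\end{proof}

We use $\bar\Delta(F)$ in two ways. First, edge-disjoint copies appear independently, so the number $X_F$ of copies of $F$ in $R$ satisfies $\operatorname{Var}X_F\le\bar\Delta(F)$; we combine this with Chebyshev's inequality $\Pr[|X-\mathbb EX|\ge x]\le\operatorname{Var}X/x^2$. Second, let $X$ count the members of any fixed set of copies of $F$ that are present in $R$, and let $\lambda=\mathbb EX$. Janson's inequality \cite[Theorem~2.14]{JLR} gives
\begin{equation}\label{eq:janson}
\Pr[X\le\lambda/2]\le\exp\Big(-\frac{\lambda^2}{8\Delta}\Big)\qquad\text{for every }\Delta\ge\bar\Delta(F).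
\end{equation}

An event is \emph{increasing} if it is preserved when edges are added to $R$, and \emph{decreasing} if it is preserved when edges are removed. Harris' inequality states that $\Pr[\mathcal I\cap\mathcal D]\le\Pr[\mathcal I]\Pr[\mathcal D]$ for $\mathcal I$ increasing and $\mathcal D$ decreasing. To compare different values of $p$, give every triple an independent uniform label in $[0,1]$; the triples with label at most $p$ form a sample of $\mathbb H(n,p)$, and these samples grow with $p$. We call this the \emph{standard coupling}.

\section{Embedding three blue blocks}\label{sec:embed}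

In Example~\ref{ex:six} one blue block per part was enough because every cross pair was covered by the seed. In general we have a graph $G$ of well-covered pairs with many triangles, and we want blocks $Q_1,Q_2,Q_3$ with all cross pairs in $G$. We choose them one at a time. The block $Q_1$ must lie in the common neighborhood of $y$ and $z$ for \emph{many} edges $yz$ of $G$ at once, so that room is left for $Q_2$ and $Q_3$. Knowing that every large set contains some blue block does not give this, since each neighborhood might contain a different one. An averaging argument does give it, provided that every large set contains a constant proportion of one fixed family of blocks.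

\begin{definition}\label{def:rich}
Let $\mu,\kappa\in(0,1]$. A $3$-graph $R'$ on $[n]$ is \emph{$(\mu,\kappa)$-rich for $(t,s)$} if for every coloring of $R'$ without a red $\tilde K_t$ there is a nonempty finite indexed family $(Q_i)_{i\in I}$ of blue copies of $\tilde K_s$ in $R'$, repetitions allowed, such that for every $U\subseteq[n]$ with $|U|\ge\mu n$ at least $\kappa|I|$ indices $i$ satisfy $V(Q_i)\subseteq U$.
\end{definition}

\begin{lemma}\label{lem:embed}
Let $t\ge4$, $s=\lceil t/3\rceil$ and $d,\kappa_1,\kappa_2,\kappa_3\in(0,1]$. Put
\[
\mu_1=\frac d{10},\qquad\mu_2=\frac{\kappa_1d}{20},\qquad\mu_3=\frac{\kappa_1\kappa_2d}{20}.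
\]
Let $n$ be large in terms of $t$ and $d$, let $H$ be a $3$-graph on $[n]$ of density at least $d$, and let $R_1,R_2,R_3\subseteq R$ be $3$-graphs on $[n]$ such that $R_i$ is $(\mu_i,\kappa_i)$-rich for $(t,s)$. Then $H\cup R\to(\tilde K_t)_2$.
\end{lemma}

\begin{proof}
Suppose that a coloring of $H\cup R$ has no monochromatic $\tilde K_t$. Swapping the two colors if necessary, we may assume that at least half of the edges of $H$ are blue. Let $H_b$ be the blue part of $H$, so $e(H_b)\ge\frac d2\binom n3\ge dn^3/14$ for large $n$. The coloring restricted to $R_i$ has no red $\tilde K_t$, so each $R_i$ provides a family as in Definition~\ref{def:rich}.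

Let $G$ be the graph on $[n]$ whose edges are the pairs contained in at least $dn/20$ edges of $H_b$. At most $\binom n2\cdot dn/20\le dn^3/40$ edges of $H_b$ contain a pair outside $G$. All other edges of $H_b$ are triangles of $G$. Since $\frac1{14}-\frac1{40}>\frac1{25}$, the graph $G$ has at least $dn^3/25$ triangles, hence at least $dn^3/5$ ordered triangles $(x,y,z)$.

\emph{First block.} For an ordered pair $(y,z)$ let $U_{yz}$ be the common $G$-neighborhood of $y$ and $z$ if $yz\in G$, and $U_{yz}=\emptyset$ otherwise. Then $\sum|U_{yz}|\ge dn^3/5$. The pairs with $|U_{yz}|<dn/10$ contribute at most $dn^3/10$, and each other pair contributes at most $n$, so at least $dn^2/10$ pairs have $|U_{yz}|\ge\mu_1n$. Each such $U_{yz}$ contains a proportion $\kappa_1$ of the family for $R_1$. Averaging over the family, we find a blue copy $Q_1$ of $\tilde K_s$ and a set $P$ of at least $\kappa_1dn^2/10=2\mu_2n^2$ pairs with $V(Q_1)\subseteq U_{yz}$ for all $(y,z)\in P$.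

\emph{Second block.} Let $U_z=\{y:(y,z)\in P\}$. Then $\sum_z|U_z|\ge2\mu_2n^2$. The vertices with $|U_z|<\mu_2n$ contribute at most $\mu_2n^2$, so at least $\mu_2n$ vertices $z$ have $|U_z|\ge\mu_2n$. Averaging over the family for $R_2$, we find a blue copy $Q_2$ and a set $Z$ of at least $\kappa_2\mu_2n=\mu_3n$ vertices with $V(Q_2)\subseteq U_z$ for all $z\in Z$.

\emph{Third block.} Since $|Z|\ge\mu_3n$, the family for $R_3$ has a member $Q_3$ with $V(Q_3)\subseteq Z$.

Let $x\in V(Q_1)$, $y\in V(Q_2)$, $z\in V(Q_3)$. Then $z\in Z$, so $y\in U_z$, so $(y,z)\in P$, so $x\in U_{yz}$. Hence $xy,xz,yz\in G$, and in particular the three vertex sets are disjoint. As $3\le t\le3s$, we can write $t=s_1+s_2+s_3$ with $1\le s_i\le s$. Choose $s_i$ core vertices of $Q_i$. Pairs inside one block are covered by the blue edges of that block. Each cross pair lies in at least $dn/20>3v_s+e_t$ blue edges of $H$, so we can pick for the cross pairs, one after another, distinct expansion vertices outside the three blocks. The result is a blue $\tilde K_t$, a contradiction.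
\end{proof}

The lemma is deterministic, so the three rich subgraphs need not be independent or disjoint. Three of them are needed only because $\mu_{i+1}$ depends on $\kappa_i$.

\begin{proposition}\label{prop:transfer}
Let $t\ge4$, $s=\lceil t/3\rceil$ and $\sigma>0$. Suppose that for every $\mu\in(0,1]$ there are $C\ge1$ and $\kappa\in(0,1]$ such that $\mathbb H(n,Cn^{-\sigma})$ is whp $(\mu,\kappa)$-rich for $(t,s)$. Then for every $d\in(0,1]$ there is $C$ such that for all sequences $H_n$ of density at least $d$ and all $p\ge Cn^{-\sigma}$ we have $H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2$ whp.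
\end{proposition}

\begin{proof}
Apply the hypothesis to $\mu_1=d/10$ to get $C_1,\kappa_1$, then to $\mu_2=\kappa_1d/20$ to get $C_2,\kappa_2$, then to $\mu_3=\kappa_1\kappa_2d/20$ to get $C_3,\kappa_3$. Let $C=\max_iC_i$ and $p\ge Cn^{-\sigma}$. The standard coupling gives samples $R_i$ of $\mathbb H(n,C_in^{-\sigma})$ inside a sample $R$ of $\mathbb H(n,p)$. Whp all three $R_i$ are rich with their parameters, and then Lemma~\ref{lem:embed} applies.
\end{proof}

\section{The case $t=6$}\label{sec:six}

For $t=6$ a block is a single blue edge, and every copy of $\tilde K_6$ in $R$ contains one. Richness thus reduces to a statement without colors: every linear-sized set contains a constant proportion of all copies of $\tilde K_6$. There are $2^n$ sets, so each must fail with probability at most $e^{-n}$, say, and for this the expected number of copies, of order $n^{21}p^{15}$, should be a large multiple of $n$. This is the origin of the exponent $4/3$.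

\begin{lemma}\label{lem:rich6}
For every $\mu\in(0,1]$ there are $C\ge1$ and $\kappa\in(0,1]$ such that $\mathbb H(n,Cn^{-4/3})$ is whp $(\mu,\kappa)$-rich for $(6,2)$.
\end{lemma}

\begin{proof}
Let $p=Cn^{-4/3}$ with $C\ge1$ to be chosen, and $N=N(\tilde K_6)=n^{21}p^{15}=C^{15}n$. Let $J\subseteq\tilde K_6$ have no isolated vertices, $j\ge1$ edges and $k$ core vertices. By~\eqref{eq:core},
\[
v(J)-\tfrac43e(J)=k-\tfrac j3\ge k-\tfrac{k(k-1)}6=\tfrac{k(7-k)}6\ge1\qquad(2\le k\le6).
\]
Hence $N(J)\ge C^jn\ge Cn$, and Lemma~\ref{lem:pairs} gives $\bar\Delta(\tilde K_6)\le\Delta:=AN^2/(Cn)$ with an absolute constant $A$.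

For $U\subseteq[n]$ with $|U|\ge\mu n$ let $X_U$ be the number of copies of $\tilde K_6$ in $R$ with all vertices in $U$. Every $21$-subset of $U$ carries a potential copy, so $\mathbb EX_U\ge\binom{|U|}{21}p^{15}\ge c_0\mu^{21}N$ for large $n$, where $c_0=1/(2\cdot21!)$. By~\eqref{eq:janson},
\[
\Pr\big[X_U\le\tfrac12c_0\mu^{21}N\big]\le\exp\Big(-\frac{c_0^2\mu^{42}}{8A}\,Cn\Big)\le e^{-n}
\]
once $C\ge8A/(c_0^2\mu^{42})$. Since $2^ne^{-n}\to0$, whp $X_U\ge\frac12c_0\mu^{21}N$ for all such $U$ at once. The total number $X$ of copies has $\mathbb EX\le N$ and $\operatorname{Var}X\le\Delta=o(N^2)$, so whp $X\le2N$ by Chebyshev's inequality.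

Assume both events. Given a coloring without a red $\tilde K_6$, choose a blue edge $f_T$ in each copy $T$ of $\tilde K_6$ in $R$. The family $(f_T)_T$ is nonempty, has at most $2N$ indices, and $f_T\subseteq U$ whenever $V(T)\subseteq U$. So it witnesses richness with $\kappa=c_0\mu^{21}/4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:six}]
Apply Proposition~\ref{prop:transfer} with $t=6$, $s=2$, $\sigma=4/3$ and Lemma~\ref{lem:rich6}.
\end{proof}

\begin{remark}\label{rem:six}
If $pn^{7/5}\to0$, then $N(\tilde K_6)=(pn^{7/5})^{15}\to0$, so whp $R$ contains no $\tilde K_6$. Coloring $R$ red shows $R\not\to(\tilde K_6,\tilde K_2)$, and Lemma~\ref{lem:parts} shows that the complete $3$-partite seed together with $R$ does not arrow $(\tilde K_6)_2$. So for $t=6$ and $d\le2/9$ the threshold lies between $n^{-7/5}$ and $n^{-4/3}$. We do not determine it.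
\end{remark}

\section{The densities of linear cliques}\label{sec:dens}

In this section $t>s\ge3$ are arbitrary integers. Put
\[
m=\frac{s+1}{s+3},\qquad a=3-\frac1m=\frac{2s}{s+1}\in\big[\tfrac32,2\big),\qquad\rho=\frac{t-a}{e_t},\qquad M=\frac1{1+\rho}.
\]
We will see that $m=m_3(\tilde K_s)$ and $M=M_{t,s}$. Two functions organize all later estimates. For any $3$-graph $J$ let
\[
\Phi(J)=v(J)-\frac{e(J)}M ,
\]
so that $N(J)=C^{e(J)}n^{\Phi(J)}$ when $p=Cn^{-1/M}$. Vertices and edges satisfy inclusion--exclusion, so $\Phi(J\cup J')=\Phi(J)+\Phi(J')-\Phi(J\cap J')$, where $J\cap J'=(V(J)\cap V(J'),E(J)\cap E(J'))$. For $J\subseteq\tilde K_s$ with $e(J)\ge1$ let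
\[
\psi(J)=v(J)-3-\frac{e(J)-1}m,\qquad\text{that is,}\qquad v(J)=a+\psi(J)+\frac{e(J)}m .
\]
At density $q=n^{-1/m}$ the number $n^{\psi(J)}=n^{v(J)-3}q^{e(J)-1}$ is the order of the number of copies of $J$ per edge.

\begin{lemma}\label{lem:psi}
\begin{enumerate}
\item[(a)] Let $J\subseteq\tilde K_s$ have no isolated vertices and $e(J)\ge1$. If $J$ is a single edge or $J=\tilde K_s$, then $\psi(J)=0$. Otherwise $\psi(J)\ge\frac1{s+1}$.
\item[(b)] $m_3(\tilde K_s)=m$.
\item[(c)] If the edges of $\tilde K_s$ are partitioned into nonempty sets forming subgraphs $J_1,\dots,J_k$, then $v_s+\sum_{i=1}^k(a-v(J_i))=a-\sum_{i=1}^k\psi(J_i)$.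
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $J$ have $k$ core vertices and $j$ edges. Since $1/m=1+\frac2{s+1}$ and $\binom k2-1=\frac{(k-2)(k+1)}2$, we get from~\eqref{eq:core}
\[
\psi(J)=k-2-\frac{2(j-1)}{s+1}\ge k-2-\frac{(k-2)(k+1)}{s+1}=\frac{(k-2)(s-k)}{s+1}\ge0 .
\]
Equality holds throughout if and only if $j=\binom k2$ and $k\in\{2,s\}$, that is, $J$ is an edge or $\tilde K_s$. The first expression shows that $(s+1)\psi(J)$ is an integer.

(b) For $J$ with $v(J)>3$ and $e(J)\ge1$, the inequality $d_3(J)\le m$ is the same as $\psi(J)\ge0$. Isolated vertices only increase $\psi$, so it holds by (a), with equality for $J=\tilde K_s$. Subgraphs without edges have $d_3<0$.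

(c) We have $a-v(J_i)=-\psi(J_i)-e(J_i)/m$ and $\sum_ie(J_i)=e_s$, while $\psi(\tilde K_s)=0$ means $v_s=a+e_s/m$.
\end{proof}

\begin{lemma}\label{lem:phi}
We have $\Phi(\tilde K_t)=a$, and there is $\delta_0>0$ such that $\Phi(J)\ge a+\delta_0$ for every $J\subseteq\tilde K_t$, isolated vertices allowed, with $1\le e(J)<e_t$. Consequently $M=M_{t,s}$, and formula~\eqref{eq:formula} holds for all $t>s\ge3$.
\end{lemma}

\begin{proof}
There are finitely many $J$, so it suffices to show $\Phi(J)>a$. Isolated vertices only increase $\Phi$, so assume that there are none, and let $J$ have $k$ core vertices and $j$ edges. By~\eqref{eq:core}, $\Phi(J)=k+j-(1+\rho)j=k-\rho j\ge\varphi(k)$, where $\varphi(k)=k-\rho k(k-1)/2$. For $J=\tilde K_t$ this gives $\Phi(\tilde K_t)=\varphi(t)=t-\rho e_t=a$. If $k=t$ and $j<e_t$, then $\Phi(J)=t-\rho j>a$. For $k<t$ we use that $\varphi$ is concave. The inequality $\varphi(2)=2-\rho>a$ says $\rho<\frac2{s+1}$, that is, $(t-a)(s+1)<t(t-1)$, and indeed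
\[
t(t-1)-(s+1)t+2s=(t-2)(t-s)>0 .
\]
From $\varphi(2)>a=\varphi(t)$ and concavity, $\varphi(k)>a$ for $2\le k<t$.

By Lemma~\ref{lem:psi}(b), $M_{t,s}$ is the maximum of $e(J)/(v(J)-a)$, where $v(J)-a>0$. This ratio is at most $M$ if and only if $\Phi(J)\ge a$, with equality for $J=\tilde K_t$. So $M_{t,s}=M$, and $1/M=1+\rho$ is~\eqref{eq:formula}.
\end{proof}

The picture at $p=\Theta(n^{-1/M})$ is now this: there are about $n^a$ copies of $\tilde K_t$, every proper subgraph with an edge is polynomially more frequent, so that most copies share no edge with another, and $n^a=n^3\cdot n^{-1/m}$ is the number of edges at the critical density for $\tilde K_s$.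

From now on $t\ge7$ and $s=\lceil t/3\rceil$, so $t>s\ge3$. The letter $A$ denotes a constant that depends only on $t$ and may change from one occurrence to the next.

\section{The $1$-statement}\label{sec:one}

By Proposition~\ref{prop:transfer} with $\sigma=1/M$, Theorem~\ref{thm:main}(i) follows from the next proposition.

\begin{proposition}\label{prop:rich}
For every $\mu\in(0,1]$ there are $C\ge1$ and $\kappa\in(0,1]$ such that $\mathbb H(n,Cn^{-1/M})$ is whp $(\mu,\kappa)$-rich for $(t,s)$.
\end{proposition}

Throughout this section $p=Cn^{-1/M}$ with a constant $C\ge1$, $R$ is a sample of $\mathbb H(n,p)$, and $\omega=C^{e_t}$, so that $N(\tilde K_t)=\omega n^a$.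

We must choose the family of blue copies of $\tilde K_s$. The family of all of them is too large. Their number may be of order $n^{\Phi(\tilde K_s)}$, and $\Phi(\tilde K_s)\ge a+\delta_0$; a coloring may be entirely blue outside a set $U$ and have only the forced blue edges inside $U$, and the lower bound that we prove inside $U$ has order $n^a$. We therefore count only copies of $\tilde K_s$ built from edges that can be forced to be blue, namely edges of copies of $\tilde K_t$. We show that there are $O(n^a)$ of them in total (Lemma~\ref{lem:upper}) and that $\Omega(n^a)$ of them are blue and lie in any given large $U$ (Lemma~\ref{lem:lower}).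

\subsection{Isolated copies and the upper count}

A copy of $\tilde K_t$ in $R$ is \emph{isolated} if it shares no edge with another copy of $\tilde K_t$ in $R$. Let $\mathcal F$ be the set of isolated copies and $E(\mathcal F)$ the set of their edges. Every edge of $E(\mathcal F)$ lies in exactly one member of $\mathcal F$. A copy of $\tilde K_s$ is \emph{supported} if all its edges lie in $E(\mathcal F)$.

\begin{lemma}\label{lem:iso}
There is $A_*=A_*(t)$ such that for every $C\ge1$:
\begin{enumerate}
\item[(a)] $\bar\Delta(\tilde K_t)\le A_*\omega n^a$ for all $n\ge n_0(C)$;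
\item[(b)] whp $R$ has at most $2\omega n^a$ copies of $\tilde K_t$;
\item[(c)] whp at most $n^{a-\delta_0/2}$ copies of $\tilde K_t$ in $R$ are not isolated.
\end{enumerate}
\end{lemma}

\begin{proof}
In Lemma~\ref{lem:pairs} the term $J=\tilde K_t$ is $\omega n^a$. For every other $J$, Lemma~\ref{lem:phi} gives $N(J)\ge n^{a+\delta_0}$, so these terms sum to at most $2^{e_t}\omega^2n^{a-\delta_0}$, which is at most $\omega n^a$ for large $n$. This proves (a). The number of copies has mean at most $\omega n^a$ and variance $O(n^a)=o(n^{2a})$, so (b) follows from Chebyshev's inequality. The expected number of ordered pairs of distinct copies sharing an edge is at most $A\omega^2n^{a-\delta_0}$, so (c) follows from Markov's inequality.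
\end{proof}

The typical supported copy has a separate $\tilde K_t$ on each edge. A \emph{flower} is a union $F=\bigcup_{g\in E(K)}T_g$, where $K$ is a copy of $\tilde K_s$, the \emph{petals} $T_g\ni g$ are copies of $\tilde K_t$, $V(T_g)\cap V(K)=g$, and $V(T_g)\cap V(T_{g'})\subseteq V(K)$ for $g\ne g'$. Two petals share at most the one vertex of $g\cap g'$, so they are edge-disjoint.

\begin{lemma}\label{lem:upper}
For every $C\ge1$ there is $\beta_+=\beta_+(t,C)$ such that whp $R$ has at most $\beta_+n^a$ supported copies of $\tilde K_s$.
\end{lemma}

\begin{proof}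
Let $K$ be supported, let $T_1,\dots,T_k$ be the members of $\mathcal F$ that contain an edge of $K$, and let $J_i$ be formed by the edges of $K$ in $T_i$. The $T_i$ are edge-disjoint and the $J_i$ partition $E(K)$. Put $F=\bigcup_iT_i\supseteq K$. Then $e(F)=ke_t$. Since $V(J_i)\subseteq V(T_i)\cap V(K)$, we have
\[
v(F)=v_s+\sum_i(v_t-v(J_i))-h
\]
with an integer $h\ge0$, and $h=0$ exactly when $V(T_i)\cap V(K)=V(J_i)$ for all $i$ and the sets $V(T_i)\setminus V(K)$ are pairwise disjoint. As $k\le e_s$, there are at most $A$ isomorphism types of $(K;T_1,\dots,T_k)$, and each copy of $F$ in $R$ contains at most $A$ copies of $\tilde K_s$. So it suffices to show for each type that whp $X_F=O(n^a)$. From $p^{e_t}=\omega n^{a-v_t}$ and Lemma~\ref{lem:psi}(c),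
\[
N(F)=\omega^k\,n^{v_s+\sum_i(a-v(J_i))-h}=\omega^k\,n^{a-\sum_i\psi(J_i)-h}.
\]
If $\sum_i\psi(J_i)+h>0$, then $\mathbb EX_F\le\omega^{e_s}n^{a-1/(s+1)}$ by Lemma~\ref{lem:psi}(a), and whp $X_F\le n^a$ by Markov's inequality. Otherwise $h=0$ and every $J_i$ is a single edge or all of $K$. If $k=1$, then $F\cong\tilde K_t$ and Lemma~\ref{lem:iso}(b) applies. If $k>1$, then every $J_i$ is a single edge $g_i$, $k=e_s$, and $h=0$ says that $F$ is a flower, with $N(F)=\omega^{e_s}n^a$.

For a flower $F$ we claim that $N(J)\ge n^a$ for every $J\subseteq F$ without isolated vertices and with $e(J)\ge1$. Then Lemma~\ref{lem:pairs} gives $\operatorname{Var}X_F=O(n^a)=o(n^{2a})$, and whp $X_F\le2\omega^{e_s}n^a$ by Chebyshev's inequality. To prove the claim, let $I$ be the set of $i$ such that $J$ has an edge in $T_i$, let $J_i'$ be formed by these edges, and let $K_I$ be formed by the edges $g_i$, $i\in I$. A vertex $x$ that lies in $r\ge2$ of the sets $V(J_i')$ lies in $V(K)$, hence in the corresponding $r$ edges $g_i$, so $x\in V(K_I)$ and $r\le\deg_{K_I}(x)$. Therefore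
\[
v(J)\ge\sum_{i\in I}v(J_i')-\sum_{x\in V(K_I)}\big(\deg_{K_I}(x)-1\big)=\sum_{i\in I}v(J_i')-3|I|+v(K_I).
\]
Also $e(J)=\sum_{i\in I}e(J_i')$, and $N(J_i')\ge n^{\Phi(J_i')}\ge n^a$ by Lemma~\ref{lem:phi} and $C\ge1$. Since $a-3=-1/m$,
\[
N(J)\ge n^{(a-3)|I|+v(K_I)}=n^{v(K_I)-e(K_I)/m}=n^{a+\psi(K_I)}\ge n^a .\qedhere
\]
\end{proof}

\subsection{Containers for $\tilde K_s$-free sets}

For the lower count we must handle all colorings at once. If few supported copies in $U$ are blue, then after a few deletions the blue edges form a $\tilde K_s$-free set $B'$ that still meets most isolated copies of $\tilde K_t$ in $U$. There are too many candidates for $B'$ for a union bound. The container theorem replaces $B'$ by a superset $\mathcal C$ with few copies of $\tilde K_s$ that is determined by a small subset of $B'$. Ramsey's theorem then shows that many potential copies of $\tilde K_t$ avoid $\mathcal C$ altogether, and Janson's inequality shows that some of them appear in $R$.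

Write $\binom U3$ for the set of triples in $U$. By Ramsey's theorem there is $r=r(t)\ge v_t$ such that the complete $3$-graph on $r$ vertices arrows $(\tilde K_t,\tilde K_s)$. Put $\alpha=\frac1{4\,r!}$.

\begin{lemma}\label{lem:super}
Let $|U|=u$ be large in terms of $t$. If $\mathcal C\subseteq\binom U3$ contains at most $\alpha u^{v_s}$ copies of $\tilde K_s$, then $\binom U3\setminus\mathcal C$ contains at least $\alpha u^{v_t}$ copies of $\tilde K_t$.
\end{lemma}

\begin{proof}
For large $u$ we have $\binom ur\ge u^r/(2\,r!)=2\alpha u^r$. At most $\alpha u^{v_s}\cdot u^{r-v_s}=\alpha u^r$ of the $r$-subsets of $U$ contain a copy of $\tilde K_s$ from $\mathcal C$, so at least $\alpha u^r$ do not. In each of the latter, color $\mathcal C$ blue and the rest red; the choice of $r$ gives a copy of $\tilde K_t$ outside $\mathcal C$. Each such copy lies in at most $u^{r-v_t}$ subsets of size $r$.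
\end{proof}

For a $k$-uniform hypergraph $\mathcal H$, a set of vertices is \emph{independent} if it contains no edge, $\mathcal H[\mathcal B]$ is the hypergraph of edges inside $\mathcal B\subseteq V(\mathcal H)$, and $\Delta_\ell(\mathcal H)$ is the maximum number of edges containing a given set of $\ell$ vertices. A family of sets is \emph{increasing} if it is closed under taking supersets.

\begin{theorem}[Balogh, Morris, and Samotij {\cite[Theorem~2.2]{BMS}}]\label{thm:bms}
For all $k$ and $c,\hat\varepsilon>0$ there is $\hat C$ such that the following holds. Let $\mathcal H$ be $k$-uniform and let $\mathcal A$ be an increasing family of subsets of $V(\mathcal H)$ with $|\mathcal B|\ge\hat\varepsilon\,v(\mathcal H)$ and $e(\mathcal H[\mathcal B])\ge\hat\varepsilon\,e(\mathcal H)$ for all $\mathcal B\in\mathcal A$. Let $q\in(0,1)$ satisfy $\Delta_\ell(\mathcal H)\le cq^{\ell-1}e(\mathcal H)/v(\mathcal H)$ for all $\ell\in[k]$. Then there are a family $\mathcal S$ of sets of size at most $\hat Cq\,v(\mathcal H)$, a map $f:\mathcal S\to2^{V(\mathcal H)}\setminus\mathcal A$ and a map $g$ from the independent sets to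 $\mathcal S$ such that $g(I)\subseteq I$ and $I\setminus g(I)\subseteq f(g(I))$ for every independent set $I$.
\end{theorem}

\begin{lemma}\label{lem:cont}
There is $b_0=b_0(t)>0$ such that for every set $U$ with $u=|U|$ large in terms of $t$ there are a family $\mathcal S_U$ of subsets of $\binom U3$, each of size at most $b_0u^a$, and sets $\mathcal C_{U,S}\subseteq\binom U3$ for $S\in\mathcal S_U$, such that
\begin{enumerate}
\item[(a)] for every $\tilde K_s$-free $B'\subseteq\binom U3$ there is $S\in\mathcal S_U$ with $S\subseteq B'\subseteq\mathcal C_{U,S}$;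
\item[(b)] for every $S\in\mathcal S_U$ the set $\binom U3\setminus\mathcal C_{U,S}$ contains at least $\alpha u^{v_t}$ copies of $\tilde K_t$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal H$ have vertex set $\binom U3$ and as edges the edge sets of the copies of $\tilde K_s$ in $U$. It is $e_s$-uniform, and its independent sets are the $\tilde K_s$-free sets. We have $u^{v_s}/(2\,v_s!)\le\binom u{v_s}\le e(\mathcal H)\le u^{v_s}$ and $v(\mathcal H)\le u^3$. Let $q=u^{-1/m}$. A set of $\ell$ triples inside a copy forms a subgraph $J$ of $\tilde K_s$ with $\ell$ edges and no isolated vertices, and it lies in at most $v_s^{v_s}u^{v_s-v(J)}$ copies. As $\psi(J)\ge0$, we have $v(J)\ge3+(\ell-1)/m$, so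
\[
\Delta_\ell(\mathcal H)\le v_s^{v_s}\,q^{\ell-1}u^{v_s-3}\le c\,q^{\ell-1}\frac{e(\mathcal H)}{v(\mathcal H)},\qquad c=2\,v_s!\,v_s^{v_s}.
\]
Let $\mathcal A=\{\mathcal B:e(\mathcal H[\mathcal B])\ge\frac\alpha2e(\mathcal H)\}$, an increasing family. For $\mathcal B\in\mathcal A$ we have $\frac\alpha2e(\mathcal H)\le|\mathcal B|\Delta_1(\mathcal H)\le|\mathcal B|\,c\,e(\mathcal H)/v(\mathcal H)$, so $|\mathcal B|\ge\frac\alpha{2c}v(\mathcal H)$. Theorem~\ref{thm:bms} applies with $\hat\varepsilon=\frac\alpha{2c}$. The sets in $\mathcal S_U:=\mathcal S$ have size at most $\hat Cu^{3-1/m}=\hat Cu^a$; put $b_0=\hat C$. With $\mathcal C_{U,S}=S\cup f(S)$, part (a) holds for $S=g(B')$. A copy of $\tilde K_s$ in $\mathcal C_{U,S}$ lies in $f(S)\notin\mathcal A$ or uses a triple of $S$, so there are at most $\frac\alpha2u^{v_s}+|S|\Delta_1(\mathcal H)\le\frac\alpha2u^{v_s}+Au^{a+v_s-3}\le\alpha u^{v_s}$ of them, because $a<3$. Lemma~\ref{lem:super} gives (b).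
\end{proof}

\subsection{The lower count}

The union bound over the sets $S$ needs care. Janson's inequality gives a failure probability $\exp(-c_1\omega n^a)$ for each $S$. Using only $S\subseteq R$, we would sum $p^{|S|}$ over all sets of about $b_0n^a$ triples, and since $n^3p\ge n^{a+\delta_0}$ this sum is $\exp(\Omega(n^a\log n))$. What saves us is that $S$ is covered by edge-disjoint copies of $\tilde K_t$, of which there are only about $\omega n^a$. The cost drops to $\exp(O(n^a\log\omega))$, and a large $\omega$ wins.

\begin{lemma}\label{lem:lower}
For every $\mu\in(0,1]$ there is $C=C(\mu,t)\ge1$ such that, with $\beta_-=\alpha\mu^{v_t}\omega/8$, whp the following holds. For every $U\subseteq[n]$ with $|U|\ge\mu n$ and every coloring of $R$ without a red $\tilde K_t$, at least $\beta_-n^a$ blue supported copies of $\tilde K_s$ have all their vertices in $U$.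
\end{lemma}

\begin{proof}
Let $\lambda_0=\alpha\mu^{v_t}\omega n^a=8\beta_-n^a$ and $b=b_0n^a$. For $|U|\ge\mu n$ and $S\in\mathcal S_U$ define two events.
\begin{itemize}
\item $\mathcal D_{U,S}$: the number of copies of $\tilde K_t$ in $R\cap\big(\binom U3\setminus\mathcal C_{U,S}\big)$ is at most $\lambda_0/2$. This event is decreasing.
\item $\mathcal I_S$: for some $i\le|S|$ there are $i$ pairwise edge-disjoint copies of $\tilde K_t$ in $R$ whose union contains $S$. This event is increasing.
\end{itemize}

\emph{Failure forces both events.} Assume the event in Lemma~\ref{lem:iso}(c), and suppose that the conclusion fails for some $U$ and some coloring. Let $B$ be the set of blue edges of $E(\mathcal F)$ inside $U$. The copies of $\tilde K_s$ in $B$ are exactly the blue supported copies in $U$, so there are fewer than $\beta_-n^a$ of them. Let $D\subseteq B$ consist of one edge from each. Then $|D|<\beta_-n^a$ and $B'=B\setminus D$ is $\tilde K_s$-free, so $S\subseteq B'\subseteq\mathcal C_{U,S}$ for some $S\in\mathcal S_U$. Since $S\subseteq E(\mathcal F)$, the event $\mathcal I_S$ holds. Let $T$ be an isolated copy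 of $\tilde K_t$ in $R\cap\big(\binom U3\setminus\mathcal C_{U,S}\big)$. It has a blue edge, which lies in $B$ and not in $B'$, hence in $D$. Each edge of $D$ lies in only one isolated copy, so there are at most $|D|$ such $T$. Adding the copies that are not isolated, we get at most $\beta_-n^a+n^{a-\delta_0/2}\le2\beta_-n^a\le\lambda_0/2$ copies for large $n$. So $\mathcal D_{U,S}$ holds.

\emph{The decreasing event.} By Lemma~\ref{lem:cont}(b) the expected number of copies counted in $\mathcal D_{U,S}$ is at least $\alpha(\mu n)^{v_t}p^{e_t}=\lambda_0$. By~\eqref{eq:janson} and Lemma~\ref{lem:iso}(a),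
\[
\Pr[\mathcal D_{U,S}]\le\exp(-c_1\omega n^a),\qquad c_1=\frac{\alpha^2\mu^{2v_t}}{8A_*},
\]
and $c_1$ does not depend on $C$.

\emph{The increasing event.} We sum $\Pr[\mathcal I_S]$ over all sets $S$ of at most $b$ triples. The expected number of families of $i$ edge-disjoint copies of $\tilde K_t$ in $R$ is at most $(n^{v_t}p^{e_t})^i/i!$, and the union of such a family has $2^{e_ti}$ subsets. Put $x=2^{e_t}\omega n^a$ and assume $\omega\ge b_0$, so that $b\le x$. We have $x^i/i!\le(ex/i)^i$, and $y\mapsto(ex/y)^y$ is increasing on $(0,x]$ because its logarithm has derivative $\log(x/y)$. Hence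
\[
\sum_{|S|\le b}\Pr[\mathcal I_S]\le\sum_{0\le i\le b}\frac{x^i}{i!}\le(b+1)\Big(\frac{ex}b\Big)^b=(b+1)\exp\Big(b_0\log\frac{e2^{e_t}\omega}{b_0}\cdot n^a\Big).
\]

Choose $C$ so large that $\omega\ge b_0$ and $c_1\omega\ge2+b_0\log(e2^{e_t}\omega/b_0)$. By Harris' inequality and a union bound over $U$ and $S\in\mathcal S_U$, the probability that $\mathcal I_S\cap\mathcal D_{U,S}$ holds for some $U,S$ is at most $2^n(b+1)e^{-2n^a}$. This tends to $0$ because $a\ge3/2>1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rich}]
Take $C$ from Lemma~\ref{lem:lower} and $\beta_+$ from Lemma~\ref{lem:upper}, and assume the conclusions of both lemmas. Given a coloring without a red $\tilde K_t$, take the family of all blue supported copies of $\tilde K_s$. It has at most $\beta_+n^a$ members, and every $U$ with $|U|\ge\mu n$ contains at least $\beta_-n^a>0$ of them. So $R$ is $(\mu,\kappa)$-rich with $\kappa=\min\{1,\beta_-/\beta_+\}$.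
\end{proof}

The inequality $a>1$, which comes from $s\ge3$, is what makes the union bound over $U$ free. For $t=6$ that union bound is the binding constraint.

\section{The $0$-statement}\label{sec:zero}

By Lemma~\ref{lem:parts} with $k=3$ and~\eqref{eq:density}, Theorem~\ref{thm:main}(ii) follows from a statement about the random $3$-graph alone.

\begin{proposition}\label{prop:zero}
There is $c=c(t)>0$ such that for $p\le cn^{-1/M}$ whp $\mathbb H(n,p)\not\to(\tilde K_t,\tilde K_s)$.
\end{proposition}

A \emph{forbidden copy} in a coloring is a red $\tilde K_t$ or a blue $\tilde K_s$, and a coloring is \emph{good} if it has none. A $3$-graph $W$ is \emph{critical} if $W\to(\tilde K_t,\tilde K_s)$, $W$ has no isolated vertices, and every proper subgraph of $W$ has a good coloring. Every $3$-graph that arrows $(\tilde K_t,\tilde K_s)$ contains a critical one, so we show that whp $R$ contains none. Inside a large critical $W$ we grow a subgraph for about $\log n$ steps; each step either lowers $\Phi$ by a constant or keeps $\Phi$ and adds edges, each costing a factor $c$, so the grown subgraph is unlikely to appear. A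 small $W$ may be exhausted before this argument gains anything. For small $W$ we need a direct proof that $\Phi(W)<0$, and this comes first.

\subsection{Structure of critical $3$-graphs}

Let $W$ be critical. An edge is \emph{pendant} if it contains a vertex of degree $1$.

\begin{lemma}\label{lem:crit}
\begin{enumerate}
\item[(a)] Every edge $f$ of $W$ lies in a copy $T_f$ of $\tilde K_t$ in $W$. In particular, at least two vertices of $f$ have degree at least $t-1$.
\item[(b)] If $\emptyset\ne E'\subsetneq E(W)$, then some copy of $\tilde K_t$ or $\tilde K_s$ in $W$ has edges both inside and outside $E'$.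
\item[(c)] There are no two edges $f=\{y,z,w\}$ and $f'=\{y,z,w'\}$ with $w\neq w'$ both of degree $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a good coloring of $W-f$ and color $f$ red. A forbidden copy arises, it contains $f$, and so it is a red $\tilde K_t$. The two core vertices of this copy in $f$ have degree $t-1$ in it.

(b) Otherwise good colorings of $E'$ and of $E(W)\setminus E'$ combine to a good coloring of $W$.

(c) Take a good coloring of $W-f'$ and give $f'$ the color of $f$. A forbidden copy arises and contains $f'$. It does not contain $f$, since two edges of a linear clique share at most one vertex, and so it does not contain $w$, whose only edge is $f$. Replacing $f'$ by $f$ and $w'$ by $w$ gives a forbidden copy of the same color in $W-f'$, a contradiction.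
\end{proof}

Fix the copies $T_f$. Each edge $f$ has two \emph{$T_f$-core vertices}, of degree at least $t-1$, and one \emph{$T_f$-expansion vertex}. A pendant edge has exactly one vertex of degree $1$, its $T_f$-expansion vertex. The core vertices of a lone $\tilde K_t$ have degree $t-1$ and only pendant edges. The next lemma says that vertices like this are nearly impossible in a critical $3$-graph.

\begin{lemma}\label{lem:poor}
Let $y$ be a vertex of $W$ of degree $t-1$ or $t$ all of whose edges are pendant. Then $s=3$, $\deg(y)=t$, and for every edge $\{y,z,w\}$ with $\deg(w)=1$ the vertex $z$ lies in at least three edges that are not pendant.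
\end{lemma}

\begin{proof}
Write the edges at $y$ as $f=\{y,z_f,w_f\}$ with $\deg(w_f)=1$. By Lemma~\ref{lem:crit}(c) the $z_f$ are distinct; let $Z$ be their set, $|Z|=\deg(y)$. Each $z_f$ is a $T_f$-core vertex, so it has degree at least $t-1$.

Fix a good coloring $\chi$ of the edges not containing $y$. For $Z_B\subseteq Z$, extend $\chi$ by coloring $f$ blue if $z_f\in Z_B$ and red otherwise. A forbidden copy arises, and it uses an edge at $y$. Since $s\ge3$, core vertices of the copy have degree at least $2$, so in every edge $f\ni y$ of the copy $w_f$ is the expansion vertex and $y,z_f$ are core vertices. Thus $y$ is in the core, and every other core vertex is $z_f$ for an edge $f$ of the copy. So a red copy needs $t-1$ core vertices in $Z\setminus Z_B$, and a blue copy needs $s-1$ core vertices in $Z_B$.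

Take any $Z_B$ with $|Z_B|=\deg(y)-(t-2)\in\{1,2\}$. Then $|Z\setminus Z_B|=t-2$ rules out a red copy, so $s-1\le|Z_B|\le2$. Hence $s=3$, $|Z_B|=2$ and $\deg(y)=t$. Moreover, for every pair $Z_B=\{z,z'\}$ there is a blue $\tilde K_3$ with core $\{y,z,z'\}$, so $z,z'$ lie in a $\chi$-blue edge avoiding $y$. Now take $Z_B=\{z''\}$. A blue copy is impossible, so there is a red $\tilde K_t$ with core $\{y\}\cup(Z\setminus\{z''\})$. Given a pair $z,z'\in Z$, choose $z''\in Z$ outside it; then $z,z'$ lie in a $\chi$-red edge avoiding $y$. So every pair $z,z'\in Z$ lies in two distinct edges. If both were pendant, their vertices of degree $1$ would differ from $z$ and $z'$, contradicting Lemma~\ref{lem:crit}(c). Hence every pair in $Z$ lies in an edge that is not pendant. A fixed $z\in Z$ is in $t-1$ such pairs, and one edge at $z$ covers at most two of them, so $z$ lies in at least $(t-1)/2\ge3$ edges that are not pendant.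
\end{proof}

\subsection{Critical $3$-graphs are dense}

\begin{lemma}\label{lem:dense}
There is $\varepsilon=\varepsilon(t)>0$ such that $\Phi(W)\le-\varepsilon\,e(W)$ for every critical $W$.
\end{lemma}

Put $\theta=\rho/2=\frac{t-a}{t(t-1)}$, so $1/M=1+2\theta$. We want $v(W)$ to be slightly less than $(1+2\theta)e(W)$: every edge has a budget of slightly less than $1+2\theta$, and every vertex must receive $1$. A pendant edge spends $1$ on its vertex of degree $1$ and has $\theta$ left for each of the other two. In $\tilde K_t$ itself a core vertex then receives $(t-1)\theta=1-a/t$; the total shortfall is $a=\Phi(\tilde K_t)$. In a critical $W$ the shortfall $a/t$ has to be made up by a larger degree or by an edge that is not pendant.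

\begin{proof}
We first record the inequalities that are needed.
\begin{enumerate}
\item[(I1)] $\theta<\frac14$, since $a>1$ gives $\theta<1/t$.
\item[(I2)] $(t-1)\theta+\frac14>1$. This says $a/t<\frac14$, which holds for $t\ge8$ as $a<2$, and for $t=7$ as then $a=\frac32$.
\item[(I3)] $(t+1)\theta>1$, since $(t+1)(t-a)-t(t-1)=2t-a(t+1)=\frac{2(t-s)}{s+1}>0$.
\item[(I4)] If $s=3$, so that $t\in\{7,8,9\}$ and $a=\frac32$, put $\eta=\frac1{t(t-1)}$. Then $t(\theta+\eta)=\frac{t-1/2}{t-1}>1$, $\ \theta-\eta=\frac{t-5/2}{t(t-1)}>0$, and $\theta>\frac1{12}$, as $\theta=\frac{11}{84},\frac{13}{112},\frac5{48}$ for $t=7,8,9$.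
\end{enumerate}
All are strict, so there is $\varepsilon>0$ such that $\theta'=\theta-\varepsilon/2$ is positive and (I1)--(I4) hold with $\theta'$ in place of $\theta$.

Let $E_1$ be the set of pendant edges, $E_2$ the set of the other edges, and $V^*$ the set of vertices of degree at least $2$. Vertices of degree $1$ correspond to pendant edges, so $v(W)=|V^*|+|E_1|$. For $v\in V^*$ let $d_i(v)$ be the number of edges of $E_i$ at $v$. Distribute charge to $V^*$ as follows.
\begin{itemize}
\item Each $f\in E_1$ gives $\theta'$ to each of its two $T_f$-core vertices.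
\item Each $f\in E_2$ gives $\frac12$ to its $T_f$-expansion vertex and $\frac14+\theta'$ to each of its two $T_f$-core vertices. By (I1) each of the three vertices receives at least $\frac14+\theta'$.
\end{itemize}
The total charge is $2\theta'|E_1|+(1+2\theta')|E_2|$. We show that after a redistribution every vertex of $V^*$ has charge at least $1$. Then
\[
v(W)=|V^*|+|E_1|\le(1+2\theta')e(W)=\Big(\frac1M-\varepsilon\Big)e(W),
\]
which is the claim. Let $v\in V^*$.

\emph{Case $\deg(v)<t-1$.} Then $v$ is the $T_f$-expansion vertex of every edge $f\ni v$. All three vertices of such an $f$ have degree at least $2$, so $f\in E_2$, and $v$ has charge $\deg(v)/2\ge1$.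

\emph{Case $\deg(v)\ge t-1$ and $d_2(v)\ge1$.} The charge is at least $d_1(v)\theta'+d_2(v)(\frac14+\theta')\ge(t-1)\theta'+\frac14>1$ by (I2).

\emph{Case $\deg(v)\ge t+1$ and $d_2(v)=0$.} The charge is at least $(t+1)\theta'>1$ by (I3).

The remaining vertices have degree $t-1$ or $t$ and only pendant edges; call them \emph{poor}. By Lemma~\ref{lem:poor} they exist only if $s=3$, and then they have degree $t$ and charge $t\theta'$. In this case, for each edge $\{y,z,w\}$ with $y$ poor and $\deg(w)=1$, let $z$ pass the amount $\eta$ to $y$. Such a $z$ has $d_2(z)\ge3$ by Lemma~\ref{lem:poor}, so it is not poor. A poor vertex ends with $t(\theta'+\eta)>1$. A vertex $z$ that gives does so at most once per pendant edge, so it keeps at least $d_1(z)(\theta'-\eta)+d_2(z)(\frac14+\theta')\ge3(\frac14+\theta')>1$ by (I4). All other vertices keep their charge.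
\end{proof}

\subsection{Growing a subgraph}

Let $W$ be critical. We define subgraphs $G_0\subsetneq G_1\subsetneq\cdots$ of $W$ without isolated vertices. Let $G_0$ be a copy of $\tilde K_t$ in $W$, so $\Phi(G_0)=a$. The vertices receive the labels $1,2,3,\dots$ in the order in which they are added, in an arbitrary order within one step. The edges are ordered by the step in which they are added, and lexicographically by labels within one step. Given $G_i$ with $E(G_i)\ne E(W)$, call a copy of $\tilde K_t$ or $\tilde K_s$ in $W$ \emph{crossing} if it has edges both inside and outside $G_i$. A crossing copy exists by Lemma~\ref{lem:crit}(b).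
\begin{itemize}
\item[(A)] If there is a crossing copy $T$ of $\tilde K_t$, put $G_{i+1}=G_i\cup T$.
\item[(B)] Otherwise let $f$ be the earliest edge of $G_i$ that lies in a crossing copy of $\tilde K_s$, and let $K$ be such a copy. We call $f$ the \emph{pointer}. Put $G_{i+1}=G_i\cup\bigcup_{g\in E(K)\setminus E(G_i)}T_g$, with $T_g\ni g$ from Lemma~\ref{lem:crit}(a). Then $K\subseteq G_{i+1}$. Each $T_g$ has the edge $g$ outside $G_i$ and is not crossing, so it shares no edge with $G_i$.
\end{itemize}
In (B) we add the copies $T_g$ and not just $K$, because $K$ alone has too few edges to pay for its new vertices; Lemma~\ref{lem:psi}(c) shows that with the $T_g$ the account balances. A step of type (B) is \emph{regular} if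
\[
E(K)\cap E(G_i)=\{f\},\quad V(K)\cap V(G_i)=f,\quad V(T_g)\cap(V(G_i)\cup V(K))=g,\quad V(T_g)\cap V(T_{g'})\subseteq V(K)
\]
for all distinct $g,g'\in E(K)\setminus\{f\}$. So a regular step attaches at $f$ a flower without the petal on $f$. All other steps are \emph{irregular}. Put $A_0=e_sv_t$ and $\delta_1=\min\{\delta_0,\frac1{s+1}\}$.

\begin{lemma}\label{lem:step}
\begin{enumerate}
\item[(a)] Every step adds at most $A_0$ vertices and at most $A_0$ edges.
\item[(b)] A regular step has $\Phi(G_{i+1})\le\Phi(G_i)$ and adds $(e_s-1)e_t$ edges, each of which meets $V(G_i)$ only inside the pointer. An irregular step has $\Phi(G_{i+1})\le\Phi(G_i)-\delta_1$.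
\item[(c)] The pointers of successive steps of type (B) are nondecreasing in the order of the edges.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A step adds at most $e_s$ copies of $\tilde K_t$, and $e_t\le v_t$.

(b) If $G$ is any $3$-graph and $T$ a copy of $\tilde K_t$ with $1\le|E(T)\cap E(G)|<e_t$, then Lemma~\ref{lem:phi} gives
\begin{equation}\label{eq:glue}
\Phi(G\cup T)=\Phi(G)+\Phi(T)-\Phi(G\cap T)\le\Phi(G)-\delta_0 .
\end{equation}
This settles steps of type (A). In a step of type (B), group the distinct copies among the $T_g$ into the components of the relation ``sharing an edge'', and let $P_1,\dots,P_r$ be the unions of the components. They are edge-disjoint from each other and from $G_i$. Build $P_j$ by adding its copies one at a time, each sharing an edge with the union so far. A new copy either lies in this union and changes nothing, or lowers $\Phi$ by at least $\delta_0$ by~\eqref{eq:glue}, and the second copy, if there is one, is of the latter kind. So $\Phi(P_j)=a-\gamma_j$, where $\gamma_j=0$ if $P_j$ is a single copy and $\gamma_j\ge\delta_0$ otherwise.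

Let $J_0$ be formed by $E(K)\cap E(G_i)$ and $J_j$ by $E(K)\cap E(P_j)$. These edge sets are nonempty and partition $E(K)$, and $r\ge1$, so none of them is all of $E(K)$. Adding first $V(K)$ and then the $V(P_j)$, we get
\[
v(G_{i+1})=v(G_i)+\big(v_s-v(J_0)\big)+\sum_{j=1}^r\big(v(P_j)-v(J_j)\big)-h
\]
with an integer $h\ge0$, where $h=0$ exactly when $V(K)\cap V(G_i)=V(J_0)$, $V(P_j)\cap V(K)=V(J_j)$, and the sets $V(P_j)\setminus V(K)$ are disjoint from $V(G_i)$ and from each other. Also $e(G_{i+1})=e(G_i)+\sum_je(P_j)$. By Lemma~\ref{lem:psi}(c) applied to $J_0,\dots,J_r$,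
\[
\Phi(G_{i+1})-\Phi(G_i)=v_s-v(J_0)+\sum_{j=1}^r\big(a-\gamma_j-v(J_j)\big)-h=-\sum_{j=0}^r\psi(J_j)-\sum_{j=1}^r\gamma_j-h .
\]
Every term $\psi(J_j),\gamma_j,h$ is either $0$ or at least $\delta_1$. If all are $0$, then every $J_j$ is a single edge by Lemma~\ref{lem:psi}(a), every $P_j$ is a single copy $T_g$ containing one edge of $K$, and the conditions for $h=0$ are those of a regular step. In a regular step the $e_s-1$ copies $T_g$ are edge-disjoint, and $V(T_g)\cap V(G_i)\subseteq g\cap V(G_i)\subseteq f$.

(c) Let $i<i'$ be steps of type (B) with pointers $f,f'$. If $f'\notin E(G_i)$, it was added after $f$. If $f'\in E(G_i)$, the copy of $\tilde K_s$ through $f'$ that is not contained in $G_{i'}$ is not contained in $G_i$ either, so it was crossing at step $i$, and $f'$ is not earlier than $f$.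
\end{proof}

Part (c) is the reason for the pointer rule. If each regular step could be attached at any of the $\Theta(\log n)$ existing edges, $x$ regular steps could be arranged in $(\log n)^{\Theta(x)}$ ways, which a factor $c^{\Theta(x)}$ with constant $c$ cannot offset. A nondecreasing sequence of positions has only $2^{O(x)}$ possibilities.

\subsection{Proof of Proposition~\ref{prop:zero}}

The arrow property is increasing, so by the standard coupling we may take $p=cn^{-1/M}$, with $c\le1$ to be chosen in terms of $t$. Then $N(G)=c^{e(G)}n^{\Phi(G)}$.

\emph{Small critical subgraphs.} There are at most $n^vv^{3e}$ subgraphs of the complete $3$-graph on $[n]$ with $v$ vertices and $e$ edges. For a critical one, $n^vp^e\le n^{v-e/M}\le n^{-\varepsilon e}$ by Lemma~\ref{lem:dense}. So the expected number of critical $W\subseteq R$ with $v(W)\le\log^2n$ is at most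
\[
\sum_{v\le\log^2n}\ \sum_{e\ge1}\big(v^3n^{-\varepsilon}\big)^e\le2n^{-\varepsilon}\log^8n\to0 .
\]

\emph{Large critical subgraphs.} Let $y_0=\lceil(a+1)/\delta_1\rceil$ and $k_0=\lceil(a+1)\log n/\log2\rceil$, so that $n^{a-\delta_1y_0}\le n^{-1}$ and $n^a2^{-k_0}\le n^{-1}$. Suppose that $W\subseteq R$ is critical with $v(W)>\log^2n$. For $i\le k_0$ we have $v(G_i)\le A_0(k_0+1)\le\log^2n$ if $n$ is large, so $E(G_i)\ne E(W)$ and the process can run for $k_0$ steps. Stop it after $k_0$ steps, or earlier as soon as $y_0$ irregular steps have occurred. If it has made $x$ regular and $y$ irregular steps, then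
\begin{equation}\label{eq:stop}
y=y_0\ \text{ and }\ x\le k_0-y_0,\qquad\text{or}\qquad y<y_0\ \text{ and }\ x=k_0-y .
\end{equation}
Replace each vertex by its label. The \emph{record} of the run is the sequence $G_0,\dots,G_{x+y}$ of $3$-graphs on initial segments of the positive integers, together with the information which steps are regular and, for each regular step, the position of its pointer in the edge order. The last graph $G$ of the record has a copy in $R$. By Lemma~\ref{lem:step}(b), $\Phi(G)\le a-\delta_1y$ and $e(G)\ge x(e_s-1)e_t$, so for a fixed record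
\[
\Pr[R\text{ contains a copy of }G]\le N(G)\le n^{a-\delta_1y}\,c^{\,x(e_s-1)e_t}.
\]

We count the records with given $x$ and $y$ that can arise from any critical $3$-graph.
\begin{itemize}
\item The graph $G_0$ is a set of triples on $v_t\le A_0$ labels: at most $2^{A_0^3}$ choices.
\item The pattern of regular and irregular steps: at most $2^{x+y_0}$ choices.
\item The pointer positions of the regular steps form a nondecreasing sequence of length $x$ in $\{1,\dots,L\}$ with $L=A_0(x+y_0+1)$, by Lemma~\ref{lem:step}(a),(c). There are $\binom{L+x-1}x\le2^{L+x}$ such sequences.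
\item In a regular step, $G_i$ and the position determine $f$, and the new edges are triples in the union of $f$ and the next $A_0$ labels: at most $2^{(A_0+3)^3}$ choices.
\item In an irregular step, between $1$ and $A_0$ new edges are chosen among the triples on at most $\log^2n$ labels: at most $(\log n)^{6A_0}$ choices.
\end{itemize}
The edges determine the vertices, as no $G_i$ has isolated vertices. Since $y\le y_0$ and $y_0$ depends only on $t$, the product is at most $A_1^{x+1}(\log n)^{A_1}$ for a constant $A_1=A_1(t)$. Choose $c\le1$ with $A_1c^{(e_s-1)e_t}\le\frac12$. Summing over the pairs $(x,y)$ in~\eqref{eq:stop}, the probability that $R$ contains a critical $W$ with $v(W)>\log^2n$ is at most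
\[
A_1(\log n)^{A_1}\Big[n^{a-\delta_1y_0}\sum_{x\ge0}2^{-x}+y_0\,n^a\,2^{-(k_0-y_0)}\Big]\le A_1(\log n)^{A_1}\,\frac{2+y_02^{y_0}}n\to0 .
\]
Hence whp $R$ contains no critical subgraph, and $R\not\to(\tilde K_t,\tilde K_s)$. This proves Proposition~\ref{prop:zero}. \qed

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Formula~\eqref{eq:formula} is part of Lemma~\ref{lem:phi}. Part (i) follows from Propositions~\ref{prop:transfer} and~\ref{prop:rich}, and part (ii) from Proposition~\ref{prop:zero}, Lemma~\ref{lem:parts} with $k=3$, and~\eqref{eq:density}.
\end{proof}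

\begin{thebibliography}{9}

\bibitem{AHS}
Elad Aigner-Horev, Dan Hefetz, and Mathias Schacht,
\emph{Ramsey properties of randomly perturbed hypergraphs},
arXiv:2311.01750 (2023).

\bibitem{BMS}
Balogh, Morris, and Samotij,
\emph{Independent sets in hypergraphs},
J. Amer. Math. Soc. 28 (2015).

\bibitem{JLR}
Janson, {\L}uczak, and Ruci\'nski,
\emph{Random Graphs}.

\end{thebibliography}
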